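# The degree of the inverse of a polynomial map and the rank of its Jacobian matrix

## 1. The theorem, and what it says

Let $\mathbf K$ be a field of characteristic zero.

**Theorem A.** Let $F:\mathbf K^n\to\mathbf K^n$ ($n\ge 1$) be an invertible polynomial map, let $d=\deg F$, and let $A\in M_n(\mathbf K)$ be any constant matrix. Put $H=F-AX$ and $r=\operatorname{rank}JH=\operatorname{rank}(JF-A)$. Then
$$\deg(F^{-1})\le d^{\min(r,\,n-1)} .$$

Here is the vocabulary. A polynomial map $F=(F_1,\dots,F_n)$ has all $F_i\in\mathbf K[x]=\mathbf K[x_1,\dots,x_n]$, and $\deg F=\max_i\deg F_i$. Its Jacobian matrix is $JF=(\partial F_i/\partial x_j)$. We write $X=(x_1,\dots,x_n)^t$ for the identity map, so $AX$ is the linear map given by $A$. The rank of $JH$ is its rank over the rational function field $\mathbf K(x)$. The map $F$ is *invertible* if it has an inverse $F^{-1}$ that is again a polynomial map.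

The theorem answers a question from Dan Yan, Michiel de Bondt, "Some Remarks on the Jacobian Conjecture and Drużkowski mappings", arXiv:1302.5864 (2013): if $F=X+H$ is invertible and $\operatorname{rank}JH\le k$, does it follow that $\deg(F^{-1})\le(\deg F)^k$? The answer is yes, for all $n$, all $k\ge0$ and all such $F$. Take $A=I$ in Theorem A; since $d\ge1$, we get $\deg F^{-1}\le d^{\min(k,n-1)}\le d^k$.

Let us test the statement by hand.

*Rank $0$, with $A=I$.* If $JH=0$, then $H$ is constant, because the characteristic is $0$. So $F$ is a translation and $\deg F^{-1}=1=d^0$.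

*One variable.* If $n=1$, then degrees multiply under composition, so $F\circ F^{-1}=X$ forces $\deg F=\deg F^{-1}=1$. This agrees with the exponent $n-1=0$.

*Rank $1$.* Let $F=(x_1+x_2^2,\;x_2)$. Here $H=(x_2^2,0)$ has rank $1$, and $F^{-1}=(x_1-x_2^2,\;x_2)$ has degree $2=2^1$.

*Rank $2$.* Let $F=(x_1+x_2^2,\;x_2+x_3^2,\;x_3)$. Here $H=(x_2^2,x_3^2,0)$ has rank $2$. Solving from the bottom, the inverse is
$$\bigl(x_1-(x_2-x_3^2)^2,\;x_2-x_3^2,\;x_3\bigr),$$
of degree $4=2^2$. The bound is attained.

*The freedom in $A$.* Let $F=(x_1+x_3^2,\;2x_2,\;3x_3)$. With $A=I$ we get $H=(x_3^2,x_2,2x_3)$, of rank $2$, and the bound is $4$. With $A=\operatorname{diag}(1,2,3)$ we get $H=(x_3^2,0,0)$, of rank $1$, and the bound is $2$. The inverse is $(x_1-x_3^2/9,\;x_2/2,\;x_3/3)$, of degree $2$.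

Rank enters the proof only through a dimension, by the following textbook fact.

**Fact 1.** Let $\mathbf K$ be algebraically closed of characteristic $0$ and let $H=(H_1,\dots,H_q):\mathbb A^p\to\mathbb A^q$ be a polynomial map. Then
$$\dim\overline{H(\mathbb A^p)}=\operatorname{trdeg}_{\mathbf K}\mathbf K(H_1,\dots,H_q)=\operatorname{rank}JH .$$

*Proof.* The coordinate ring of $\overline{H(\mathbb A^p)}$ is $\mathbf K[H_1,\dots,H_q]$, which gives the first equality. For the second, suppose first that $H_1,\dots,H_m$ are algebraically independent, and extend them to a transcendence basis $f_1,\dots,f_p$ of $\mathbf K(x)$. In characteristic $0$ the derivations $\partial/\partial f_i$ extend to derivations $D_i$ of $\mathbf K(x)$. Then $\delta_{ij}=D_i(f_j)=\sum_k D_i(x_k)\,\partial f_j/\partial x_k$, so the gradients of the $f_j$ are linearly independent. Conversely, suppose $H_m$ is algebraic over $\mathbf K(H_1,\dots,H_{m-1})$. Clearing denominators in its minimal polynomial gives a polynomial $R$ with $R(H_1,\dots,H_m)=0$ and $(\partial R/\partial y_m)(H_1,\dots,H_m)\ne0$. The chain rule then writes the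 gradient of $H_m$ as a $\mathbf K(x)$-combination of the gradients of $H_1,\dots,H_{m-1}$. So algebraically independent subsets of the $H_i$ have independent gradients, and a maximal such subset has gradients spanning the row space of $JH$. $\blacksquare$

For instance $H=(x_4^2,\;x_4x_5,\;x_5^2)$ has rank $2$. The closure of its image is the cone $y_1y_3=y_2^2$, a surface in $\mathbb A^3$. Its three components are linearly independent but algebraically dependent, and this will matter shortly.

## 2. The degree of $F^{-1}$ as a number of points

We first turn the degree of the inverse into a count of points, because points can be counted with intersection theory.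

**Reduction to algebraically closed $\mathbf K$.** Passing to the algebraic closure of $\mathbf K$ changes no degrees. It changes no ranks either, since ranks are read off from minors. It preserves invertibility. So from now on $\mathbf K$ is algebraically closed of characteristic $0$.

**Lemma 2.** Let $F$ be invertible, $G=F^{-1}$ and $D=\deg G$. There are an index $i$, a vector $b\ne0$ and a scalar $c$ with the following property. Let $\mu_1,\dots,\mu_{n-1}$ be linear forms on $\mathbf K^n$ with common kernel $\mathbf Kb$, and let $\Pi=\{x\in\mathbf K^n:x_i=c\}\cong\mathbb A^{n-1}$. Then the set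
$$S=\{x\in\Pi:\ \mu_1(F(x))=\dots=\mu_{n-1}(F(x))=0\}\tag{1}$$
has exactly $D$ elements.

*Proof.* Since $G$ is not constant, $D\ge1$. Choose $i$ with $\deg G_i=D$, and choose $b$ at which the top-degree form of $G_i$ does not vanish. As $D\ge1$, this forces $b\neq0$. Then $g(t):=G_i(tb)$ is a polynomial in $t$ of degree exactly $D$. In characteristic $0$ its derivative is a nonzero polynomial, so $g$ has finitely many critical values. Choose $c$ outside this finite set. Then $g(t)=c$ has exactly $D$ distinct roots.

A point $x\in\Pi$ lies in $S$ exactly when $F(x)\in\mathbf Kb$, that is, $F(x)=tb$ for some $t$, that is, $x=G(tb)$. The condition $x\in\Pi$ then reads $g(t)=c$. Hence $S=\{G(tb):g(t)=c\}$. Since $G$ is injective and $b\ne0$, distinct $t$ give distinct points, so $S$ has $D$ elements. $\blacksquare$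

The sensible thing to do now is to apply Bézout's theorem to (1). The set $S$ is finite and is cut out on the $(n-1)$-dimensional space $\Pi$ by $n-1$ polynomials of degree at most $d$. Hence $D\le d^{n-1}$. This is Theorem A when $r\ge n-1$.

Can the same count give $d^r$ when $r$ is small? We may change the basis $\mu_1,\dots,\mu_{n-1}$. If the components of $H$ satisfy many *linear* relations, some of the $\mu_l(F)$ can be made of degree at most $1$. But small rank gives *algebraic* relations only, and Bézout does not see these. Take
$$F=(x_1+x_4^2,\;x_2+x_4x_5,\;x_3+x_5^2,\;x_4,\;x_5),\qquad d=2,\quad A=I,\quad r=2 .\tag{2}$$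
The inverse has degree $D=2$, and Theorem A promises at most $4$. Use $i=1$ and $b$ with $b_4\ne0$, so that $\Pi=\{x_1=c\}$. A form $\mu=\sum\alpha_jy_j$ that kills $b$ gives a polynomial $\mu(F)$ on $\Pi$ with quadratic part $\alpha_1x_4^2+\alpha_2x_4x_5+\alpha_3x_5^2$. This part vanishes only if $\alpha_1=\alpha_2=\alpha_3=0$, and such $\mu$ form a space of dimension $1$. So in every basis at least three of the four equations have degree $2$, and Bézout gives $8$ at best.

One sees where the superfluous solutions sit. Let $[x_0:x_2:x_3:x_4:x_5]$ be coordinates on the projective closure of $\Pi$. In a basis with exactly one linear equation, the leading forms of the three quadratic equations span $x_4^2,x_4x_5,x_5^2$. So the homogenized equations all vanish on the whole line $x_0=x_4=x_5=0$ at infinity. The compactification $\mathbb P^{n-1}$ of $\Pi$ is the wrong one: it knows the coordinates $x$, but not the values $H(x)$.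

## 3. Linear sections of a graph

The functions in (1) are nonlinear in $x$, but $\mu_l(F(x))=\mu_l(Ax)+\mu_l(H(x))$ is *linear* in the pair $(x,H(x))$. So $S$ is a linear section of the graph of $H|_\Pi$, and all nonlinearity sits in the degree of one variety.

Recall that the degree of an irreducible closed $Y\subset\mathbb P^N$ of dimension $p$ is the number of points in which it meets a general linear subspace of codimension $p$. For example, the graph of $x\mapsto x^e$ (with $e\ge1$) is a plane curve of degree $e$.

**Theorem B.** Let $\mathbf K$ be algebraically closed of characteristic $0$, let $H=(H_1,\dots,H_q):\mathbb A^p\to\mathbb A^q$ be a polynomial map, let $e\ge1$ be an integer with $\deg H_i\le e$ for all $i$, and let $r=\dim\overline{H(\mathbb A^p)}=\operatorname{rank}JH$. Let $\Gamma=\{(x,H(x))\}\subset\mathbb A^{p+q}\subset\mathbb P^{p+q}$ be the graph and $\overline\Gamma$ its closure in $\mathbb P^{p+q}$, an irreducible variety of dimension $p$. Then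
$$\deg\overline\Gamma\le e^{\,r}.$$

**Lemma C.** Let $Y\subset\mathbb P^N$ be closed, and let $\deg Y$ be the sum of the degrees of its irreducible components. Then $\deg(Y\cap\Lambda)\le\deg Y$ for every linear subspace $\Lambda$. In particular $Y\cap\Lambda$ has at most $\deg Y$ isolated points.

*Proof.* A linear subspace is a finite intersection of hyperplanes, so by induction we may take $\Lambda$ to be a hyperplane. Let $Y=\bigcup Y_i$ be the decomposition into components. If $Y_i\subset\Lambda$, then $Y_i\cap\Lambda=Y_i$. Otherwise, by Bézout, $Y_i\cap\Lambda$ is empty or pure of codimension one in $Y_i$, and its components, counted with multiplicities $\ge1$, have total degree $\deg Y_i$. In both cases the components of $Y_i\cap\Lambda$ have total degree at most $\deg Y_i$. The components of $Y\cap\Lambda$ are among the components of the sets $Y_i\cap\Lambda$, so the inequality follows by summing over $i$. An isolated point is a component of degree $1$, which gives the last sentence. $\blacksquare$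

**Proof of Theorem A, assuming Theorem B.** Since $F$ is invertible, it is not constant. So $d\ge1$, and therefore $\deg H=\deg(F-AX)\le d$. Take $i,b,c,\mu_l,\Pi,S$ as in Lemma 2. Let $H'=H|_\Pi:\mathbb A^{n-1}\to\mathbb A^n$, with graph $\Gamma'\subset\mathbb A^{2n-1}$. On $\Pi$ the function
$$\mu_l(F(x))=\mu_l(Ax)+\mu_l(H'(x))$$
is an affine-linear function of the point $(x,H'(x))\in\Gamma'$. So $x\mapsto(x,H'(x))$ identifies $S$ with $\Gamma'\cap\Lambda$, where $\Lambda=\{(x,y):\mu_l(Ax+y)=0\text{ for all }l\}\subset\mathbb A^{2n-1}$ is an affine-linear subspace.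

The graph $\Gamma'$ and the subspace $\Lambda$ are closed in $\mathbb A^{2n-1}$, so $\overline{\Gamma'}\cap\overline\Lambda$ meets the open set $\mathbb A^{2n-1}\subset\mathbb P^{2n-1}$ exactly in $\Gamma'\cap\Lambda$. These are $D$ points, and they are isolated points of $\overline{\Gamma'}\cap\overline\Lambda$. Whatever $\overline{\Gamma'}\cap\overline\Lambda$ does at infinity is harmless in Lemma C. By Lemma C and Theorem B with $p=n-1$, $q=n$, $e=d$,
$$D\le\deg\overline{\Gamma'}\le d^{\,r'},\qquad r'=\dim\overline{H(\Pi)} .$$
Finally $r'\le n-1$ because $\dim\Pi=n-1$, and $r'\le r$ because $H(\Pi)\subset\overline{H(\mathbb A^n)}$, which has dimension $r$ by Fact 1. As $d\ge1$, we get $D\le d^{\min(r,n-1)}$. $\blacksquare$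

It remains to prove Theorem B. Bézout gives only part of it. To cut $\overline\Gamma$ with a general linear space of codimension $p$ means to solve $p$ equations of degree at most $e$ in $x\in\mathbb A^p$, which yields $e^p$. We must bring $p$ down to $r$.

## 4. Intersection numbers of line bundles

Let $Z$ be a projective variety (irreducible, reduced) of dimension $p$ over $\mathbf K$. Line bundles are written additively. For line bundles $L_1,\dots,L_p$ on $Z$ put $(L_1\cdots L_p)=\int c_1(L_1)\cdots c_1(L_p)\cap[Z]\in\mathbb Z$. The following standard facts are in Fulton, *Intersection Theory*, Ch. 2, apart from the last, which follows from the projection formula.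

1. The number $(L_1\cdots L_p)$ is symmetric and multilinear in the $L_i$. In particular it is $0$ if some $L_i$ is trivial.
2. If $s$ is a nonzero section of $L_1$ with divisor $\operatorname{div}(s)=\sum m_i[E_i]$, where $m_i>0$ and $s$ vanishes on each $E_i$, then $(L_1\cdots L_p)=\sum m_i\,(L_2|_{E_i}\cdots L_p|_{E_i})$. We say that we *cap $[Z]$ with $s$*. The same works for cycles, that is, for formal sums of subvarieties, if $s$ is nonzero on each of them.
3. If $L_1,\dots,L_p$ are globally generated, then $(L_1\cdots L_p)\ge0$.
4. If $f:Z\to Z'$ is a birational morphism onto a projective variety and $L_i=f^*N_i$, then $(L_1\cdots L_p)=(N_1\cdots N_p)$. For $Z'\subset\mathbb P^N$ of dimension $p$ we have $(\mathcal O(1)^p)=\deg Z'$.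

Fact 3 follows from fact 2. Given finitely many subvarieties, pick a point on each. The sections of a globally generated bundle that vanish at one of these points form a proper subspace, so a general section is nonzero on each of the subvarieties. Capping with such sections one after the other leaves a sum of points with coefficients $\ge0$. Facts 2 and 3 together give the positivity we shall use:
$$(L_1\cdots L_p)\ge0\quad\text{if $L_1$ has a nonzero section and $L_2,\dots,L_p$ are globally generated.}\tag{3}$$

Example: on $\mathbb P^1\times\mathbb P^1$ let $\mathcal A,\mathcal B$ be the pullbacks of $\mathcal O(1)$ from the two factors. Then $(\mathcal A\mathcal A)=(\mathcal B\mathcal B)=0$, since two distinct points of $\mathbb P^1$ have disjoint fibres, and $(\mathcal A\mathcal B)=1$.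

## 5. Three hyperplane classes on the graph

The failure in Section 2 came from a compactification that knew only $x$. We now use one that knows $x$, $H(x)$ and the pair $(x,H(x))$ all at once. Let $H,p,q,e,r$ be as in Theorem B, with $p\ge1$.

**The variety $Z$.** Let $Z$ be the closure in $\mathbb P^p\times\mathbb P^q\times\mathbb P^{p+q}$ of the image $Z^\circ$ of
$$\iota:\mathbb A^p\to\mathbb P^p\times\mathbb P^q\times\mathbb P^{p+q},\qquad x\mapsto\bigl([1:x],\,[1:H(x)],\,[1:x:H(x)]\bigr).$$
The coordinates on the three factors are
$$[u_0:\dots:u_p],\qquad[v_0:\dots:v_q],\qquad[z_0:z_1:\dots:z_p:z_1':\dots:z_q'],$$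
and we put $z_0':=z_0$. The set $Z^\circ$ is the graph of the morphism $x\mapsto(H(x),(x,H(x)))$, so it is closed in $\mathbb A^p\times\mathbb A^q\times\mathbb A^{p+q}$. Hence $Z^\circ=Z\cap\{u_0v_0z_0\ne0\}$ is open and dense in $Z$, and $\iota:\mathbb A^p\to Z^\circ$ is an isomorphism. So $Z$ is a projective variety of dimension $p$.

Let $\mathcal A,\mathcal B,\mathcal M$ be the pullbacks to $Z$ of $\mathcal O(1)$ from $\mathbb P^p$, $\mathbb P^q$, $\mathbb P^{p+q}$. They are globally generated by the $u_i$, the $v_i$, and the $z_i,z'_i$ respectively. The projection $Z\to\mathbb P^p$ is birational, since it restricts to an isomorphism of $Z^\circ$ with $\mathbb A^p$. The projection $Z\to\overline\Gamma$ is birational, since it restricts to an isomorphism $Z^\circ\to\Gamma$. By fact 4,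
$$(\mathcal A^p)=1,\qquad(\mathcal M^p)=\deg\overline\Gamma.\tag{4}$$
So the task is to bound $(\mathcal M^p)$ by comparing $\mathcal M$ with $\mathcal A$ and $\mathcal B$.

**Dividing proportional sections.** To compare two line bundles we need sections of their difference. Suppose sections $f_a$ of $\mathcal L$ and $g_a$ of $\mathcal N$ satisfy $f_ag_b=f_bg_a$ for all $a,b$ (call them *proportional*), and suppose that the $g_a$ have no common zero. Then there is a section $s$ of $\mathcal L-\mathcal N$ with $f_a=sg_a$ for all $a$. Indeed, put $s=f_b/g_b$ where $g_b\ne0$. By proportionality these definitions agree on overlaps, and $sg_a=f_bg_a/g_b=f_a$.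

**The four sections.** We apply this four times. Put $P_0=u_0^e$ and $P_i=u_0^eH_i(u_1/u_0,\dots,u_p/u_0)$ for $1\le i\le q$. Because $\deg H_i\le e$, these are forms of degree $e$ in the $u$'s, so they are sections of $e\mathcal A$. As $e\ge1$, we may also put
$$Q=(u_0^e,\;u_0^{e-1}u_1,\dots,u_0^{e-1}u_p,\;P_1,\dots,P_q),$$
again a list of sections of $e\mathcal A$. On $Z^\circ$ we can normalize $u_0=v_0=z_0=1$. Then $u=(1,x)$, $v=(1,H(x))$, $z=(1,x,H(x))$, $P=(1,H(x))$ and $Q=(1,x,H(x))$. Hence on $Z^\circ$ the following are proportional:

- $(z_0,\dots,z_p)$ and $(u_0,\dots,u_p)$;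
- $(z'_0,\dots,z'_q)$ and $(v_0,\dots,v_q)$;
- $(P_0,\dots,P_q)$ and $(v_0,\dots,v_q)$;
- $Q$ and $(z_0,z_1,\dots,z_p,z_1',\dots,z'_q)$.

The $2\times2$ minors in question are sections of line bundles on the reduced variety $Z$ that vanish on a dense open set, so they vanish on $Z$. In each line the second list has no common zero. We get sections
$$\sigma\in H^0(\mathcal M-\mathcal A),\quad\tau\in H^0(\mathcal M-\mathcal B),\quad\rho\in H^0(e\mathcal A-\mathcal B),\quad\pi\in H^0(e\mathcal A-\mathcal M)$$
with
$$z_i=\sigma u_i\ (0\le i\le p),\qquad z'_i=\tau v_i\ (0\le i\le q),\qquad P_i=\rho v_i,\qquad Q=\pi\cdot(z_0,z_1,\dots,z_p,z'_1,\dots,z'_q).\tag{5}$$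
All four are nonzero, because $z_0=\sigma u_0=\tau v_0$ and $u_0^e=\rho v_0=\pi z_0$, and neither $z_0$ nor $u_0^e$ vanishes on $Z^\circ$.

*Example.* Let $p=q=1$ and $H=x^2$, $e=2$. Then $Z\cong\mathbb P^1$ with coordinates $[s:t]$, and $u=(s,t)$, $v=(s^2,t^2)$, $z=(s^2,st,t^2)$. So $\mathcal A,\mathcal B,\mathcal M$ have degrees $1,2,2$. Here $\sigma=s$, while $\tau=\rho=\pi=1$. The section $\sigma$ vanishes only at the point at infinity, and there $\tau$ does not vanish.

**What the obvious comparisons give.** The section $\pi$ says that $\mathcal M$ is at most $e\mathcal A$. Replacing the factors $\mathcal M$ one at a time by (3) gives $(\mathcal M^p)\le(e\mathcal A)^p=e^p$. This is Bézout again, with no trace of the rank.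

The rank lives in $\mathcal B$: we have $(\mathcal B^{r+1}L_1\cdots L_{p-r-1})=0$ for all $L_i$ if $r<p$, since $r+1$ general linear forms in the $v_i$ have no common zero on the $r$-dimensional variety $\overline{H(\mathbb A^p)}\subset\mathbb P^q$. So we would like to trade $\mathcal M$ for $\mathcal B$. The list $(u_0v_0,\;u_iv_0,\;u_0v_j)$ of sections of $\mathcal A+\mathcal B$ is proportional to $z$, so $\mathcal A+\mathcal B-\mathcal M$ has a nonzero section. With $\delta_j:=(\mathcal A^{p-j}\mathcal B^j)$ we get
$$(\mathcal M^p)\le\bigl((\mathcal A+\mathcal B)^p\bigr)=\sum_{j=0}^{r}\binom pj\delta_j .$$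
Step 3 below shows $\delta_j\le e^j$. For $r=1$ this makes the right side at most $1+pe$, whereas we want $e$. The rank is now visible, but the binomial coefficients depend on $p$. The sum $\mathcal A+\mathcal B$ is too large: near any point of $Z$ the vector $z=(\sigma u,\tau v)$, with $z_0$ listed twice, is governed by the larger of its two blocks.

The way past this is to treat $\mathcal M$ as a maximum of $\mathcal A$ and $\mathcal B$ and not as their sum. At every point $\mathcal M$ agrees either with $\mathcal A$ or with $\mathcal B$. In symbols:

**Lemma 3.** The sections $\sigma$ and $\tau$ have no common zero on $Z$.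

*Proof.* At a common zero, (5) gives $z_i=\sigma u_i=0$ and $z'_i=\tau v_i=0$ for all $i$, so all coordinates of $\mathbb P^{p+q}$ would vanish. $\blacksquare$

## 6. Proof of Theorem B

If $p=0$, then $\overline\Gamma$ is a point, $r=0$, and both sides equal $1$. So let $p\ge1$ and keep the notation of Section 5.

**Step 1: next to a factor $\mathcal M-\mathcal A$, every $\mathcal M$ may be replaced by $\mathcal B$.** We claim that, for $p\ge2$ and all line bundles $L_i$,
$$\bigl((\mathcal M-\mathcal A)(\mathcal M-\mathcal B)L_1\cdots L_{p-2}\bigr)=0 .\tag{6}$$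
Cap $[Z]$ with $\operatorname{div}(\sigma)=\sum m_i[E_i]$. On each $E_i$ we have $\sigma=0$, so by Lemma 3 the section $\tau$ of $\mathcal M-\mathcal B$ vanishes nowhere on $E_i$. Hence $(\mathcal M-\mathcal B)|_{E_i}$ is trivial, and each term of the resulting sum is $0$.

By multilinearity, (6) says $((\mathcal M-\mathcal A)\mathcal M L_1\cdots L_{p-2})=((\mathcal M-\mathcal A)\mathcal B L_1\cdots L_{p-2})$. Applying this $j$ times we obtain, for $0\le j\le p-1$,
$$\bigl((\mathcal M-\mathcal A)\mathcal M^j\mathcal A^{p-1-j}\bigr)=\bigl((\mathcal M-\mathcal A)\mathcal B^j\mathcal A^{p-1-j}\bigr).\tag{7}$$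
For $j=0$ there is nothing to prove, so $p=1$ is included.

**Step 2: the rank cuts off the terms with $j\ge r$.** We claim that if $r\le p-1$, then for all $L_i$
$$\bigl((\mathcal M-\mathcal A)\mathcal B^rL_1\cdots L_{p-1-r}\bigr)=0 .\tag{8}$$
The plan is to represent $\mathcal B^r$ by subvarieties on which $H$ is constant with a finite value, and to see that $\mathcal M-\mathcal A$ is trivial there.

Let $W=\overline{H(\mathbb A^p)}\subset\mathbb P^q$. It is the image of the projective variety $Z$, it is irreducible with $\dim W=r$, and it is not contained in $\{v_0=0\}$. So $\dim(W\cap\{v_0=0\})\le r-1$, where the empty set has dimension $-1$. We choose linear forms $h_1,\dots,h_r$ in the $v_i$ successively. Suppose $h_1,\dots,h_i$ are chosen and capping $[Z]$ with them has given a cycle supported on subvarieties lying over $W\cap\{h_1=\dots=h_i=0\}$. Choose $h_{i+1}$ so that it vanishes identically on none of the following: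

- the components of $W\cap\{h_1=\dots=h_i=0\}$;
- the components of $W\cap\{v_0=0\}\cap\{h_1=\dots=h_i=0\}$;
- the subvarieties in the cycle, where $h_{i+1}$ is read as a section of $\mathcal B$.

These are finitely many conditions. Each holds for general $h_{i+1}$, since a general linear form does not vanish at a given point of $\mathbb P^q$: pick a point on each component, and the image in $\mathbb P^q$ of a point on each subvariety. At every step the first two intersections drop in dimension or are empty. After $r$ steps, $T=W\cap\{h_1=\dots=h_r=0\}$ is finite and $T\cap\{v_0=0\}=\varnothing$. Thus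
$$c_1(\mathcal B)^r\cap[Z]=\sum n_i[Y_i],\qquad\text{each }Y_i\text{ lying over }T\subset\{v_0\ne0\}.$$
(If $r=0$, then no form is chosen, $T=W$ is the single point $[1:H]$, and the cycle is $[Z]$.)

On $\{v_0\ne0\}$ the section $\sigma$ has no zero. Indeed, $\sigma=0$ gives $0=\sigma u_0=z_0=z_0'=\tau v_0$, hence $\tau=0$, which contradicts Lemma 3. So $\sigma$ vanishes nowhere on $Y_i$, the bundle $(\mathcal M-\mathcal A)|_{Y_i}$ is trivial, and (8) follows.

Using only $\mathcal B^{r+1}=0$ inside intersection numbers would not suffice. It would leave the term $j=r$ in the sum below, and we would end with $e^{r+1}$ when $r\le p-1$. The precise statement (8) removes that term.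

**Step 3: the numbers $\delta_j=(\mathcal A^{p-j}\mathcal B^j)$ grow at most like $e^j$.** By (4), $\delta_0=(\mathcal A^p)=1$. For $1\le j\le p$ the bundle $e\mathcal A-\mathcal B$ has the nonzero section $\rho$, and $\mathcal A,\mathcal B$ are globally generated. So (3) gives
$$0\le\bigl((e\mathcal A-\mathcal B)\mathcal A^{p-j}\mathcal B^{j-1}\bigr)=e\,\delta_{j-1}-\delta_j .$$
Hence $\delta_j\le e\,\delta_{j-1}$, and so $\delta_j\le e^j$ for $0\le j\le p$.

**Step 4: each remaining term is at most $(e-1)\delta_j$.** For $0\le j\le p-1$ the section $\pi$ of $e\mathcal A-\mathcal M$ and (3) give $((e\mathcal A-\mathcal M)\mathcal A^{p-1-j}\mathcal B^j)\ge0$, that is, $(\mathcal M\mathcal A^{p-1-j}\mathcal B^j)\le e\,\delta_j$. Subtracting $(\mathcal A\cdot\mathcal A^{p-1-j}\mathcal B^j)=\delta_j$ we get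
$$\bigl((\mathcal M-\mathcal A)\mathcal A^{p-1-j}\mathcal B^j\bigr)\le(e-1)\,\delta_j .\tag{9}$$

**Step 5: telescoping.** We pass from $(\mathcal A^p)=1$ to $(\mathcal M^p)=\deg\overline\Gamma$ by changing one factor at a time. By (4), multilinearity and (7),
$$\deg\overline\Gamma=(\mathcal M^p)=(\mathcal A^p)+\sum_{j=0}^{p-1}\bigl((\mathcal M-\mathcal A)\mathcal M^j\mathcal A^{p-1-j}\bigr)=1+\sum_{j=0}^{p-1}\bigl((\mathcal M-\mathcal A)\mathcal B^j\mathcal A^{p-1-j}\bigr).$$
A term with $r\le j\le p-1$ contains $\mathcal B^r$ and vanishes by (8). For the terms with $j\le r-1$ we use (9) and Step 3: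
$$\deg\overline\Gamma\le1+(e-1)\sum_{j=0}^{r-1}\delta_j\le1+(e-1)\sum_{j=0}^{r-1}e^j=e^r.\tag{10}$$
This proves Theorem B, and with it Theorem A. $\blacksquare$

In the example $H=x^2$ of Section 5 the only term is $j=0$. It equals $\deg(\mathcal M-\mathcal A)=1=(e-1)\delta_0$, and (10) reads $2\le 2$. In example (2), restricted to $\Pi=\{x_1=c\}$, formula (10) with $p=4$, $q=5$, $e=2$, $r=2$ bounds the degree of the graph by $4$, where Bézout on $\Pi$ gave $8$.

## 7. Triangular maps that attain the bound

**Proposition 4.** Let $d\ge1$, $0\le k\le n$ and $\kappa=\min(k,n-1)\ge1$. The maximum of $\deg F^{-1}$ over all invertible $F=X+H$ with $\deg F=d$ and $\operatorname{rank}JH\le k$ is exactly $d^{\min(k,n-1)}$.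

*Proof.* The upper bound is Theorem A. For the lower bound put
$$F=(x_1+x_2^d,\;x_2+x_3^d,\;\dots,\;x_\kappa+x_{\kappa+1}^d,\;x_{\kappa+1},\dots,x_n).$$
Then $\deg F=d$, and $H=(x_2^d,\dots,x_{\kappa+1}^d,0,\dots,0)$ has $\operatorname{rank}JH=\kappa\le k$. The inverse $G$ is found from the bottom up: $G_j=x_j$ for $j>\kappa$, and $G_j=x_j-G_{j+1}^d$ for $j\le\kappa$. If $d\ge2$, then $\deg G_{\kappa+1}=1$ and $\deg G_j=d\cdot\deg G_{j+1}$ for $j\le\kappa$. So $\deg G_j=d^{\kappa+1-j}$ for $1\le j\le\kappa+1$, and $\deg F^{-1}=\deg G_1=d^\kappa$. If $d=1$, then $F$ is an invertible linear map, and $\deg F^{-1}=1=d^\kappa$. $\blacksquare$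

The remaining case $\kappa=0$ means $k=0$ or $n=1$. By Section 1, an invertible $F$ then has degree $1$, and so has $F^{-1}$.

As the matrix $A$ in Theorem A is free, one may also optimize it: $\deg F^{-1}\le(\deg F)^\varrho$ with $\varrho=\min\bigl(n-1,\ \min_{A\in M_n(\mathbf K)}\operatorname{rank}(JF-A)\bigr)$.

## 8. Fibres, birational maps and multidegrees

Invertibility was used only to produce the set $S$. Theorem B and Lemma C apply to some other linear sections of the graph.

**Proposition 5.** Let $\mathbf K$ be algebraically closed of characteristic $0$, let $F=AX+H$ be any polynomial map $\mathbf K^n\to\mathbf K^n$, let $d=\max(1,\deg F)$ and $r=\operatorname{rank}JH$. Then every fibre of $F$ has at most $d^r$ isolated points. If $F$ is dominant, then $[\mathbf K(x):\mathbf K(F)]\le d^r$.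

*Proof.* We have $\deg H\le d$. The fibre $\{x:F(x)=y\}$ is identified, through $x\mapsto(x,H(x))$, with the section of the graph of $H$ by the affine-linear space $\{(x,w):Ax+w=y\}$. Its isolated points are isolated in the corresponding section of the projective closures, because affine space is open. Lemma C and Theorem B with $p=q=n$, $e=d$ give at most $d^r$ of them. If $F$ is dominant, then in characteristic $0$ a general fibre consists of exactly $[\mathbf K(x):\mathbf K(F)]$ points, all isolated. $\blacksquare$

**Proposition 6.** Let $F=AX+H$ be a birational polynomial map $\mathbf K^n\to\mathbf K^n$ with $d=\deg F$ and $r=\operatorname{rank}JH$. Write its rational inverse as $G=(N_1/N_0,\dots,N_n/N_0)$ with $\gcd(N_0,\dots,N_n)=1$, and let $D=\max_i\deg N_i$. Then $D\le d^{\min(r,n-1)}$.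

*Proof.* We may take $\mathbf K$ algebraically closed. As $F$ is not constant, $d\ge1$ and $\deg H\le d$. As $G$ is not constant, $D\ge1$. Let $U\subset\mathbb A^n$ be a nonempty open set over which $F$ is an isomorphism with inverse $G$, and on which $N_0\ne0$.

*A general line.* Since the gcd is $1$, the common zero set of $N_0,\dots,N_n$ has codimension at least $2$. So for a general line $\ell=\{a+tb\}$ the polynomials $\nu_i(t)=N_i(a+tb)$ have no common zero and maximal degree $D$, and $\ell\setminus U$ is finite.

*A general hyperplane.* For general $(\lambda,c)\in\mathbf K^n\times\mathbf K$ the polynomial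
$$f(t)=\sum_{i\ge1}\lambda_i\nu_i(t)-c\,\nu_0(t)$$
has degree $D$. We claim that it also has $D$ distinct roots, none of which lies in a given finite set. For fixed $t$ the condition $f(t)=0$ is a nontrivial linear condition on $(\lambda,c)$, since the $\nu_i$ have no common zero. So a finite set of values of $t$ can be avoided. For fixed $t$ the two conditions $f(t)=f'(t)=0$ are independent unless all the minors $\nu_i\nu_j'-\nu_j\nu_i'$ vanish at $t$. If these minors all vanished identically, then in characteristic $0$ all $\nu_i$ would be constant multiples of one polynomial. Having no common zero, they would all be constant, which contradicts $D\ge1$. So the minors vanish together only for finitely many $t$, and we avoid these values as roots. For the other $t$ the pairs $(t,(\lambda,c))$ with $f(t)=f'(t)=0$ form a set of dimension at most $1+(n+1)-2=n$. A general $(\lambda,c)\in\mathbf K^{n+1}$ is not in its image, so $f$ has no multiple root. This proves the claim. (It is Bertini's theorem for a base-point-free linear system on $\mathbb A^1$.) In particular we may assume that $\lambda\neq0$ and that all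 $D$ roots correspond to points of $\ell\cap U$.

*The linear section.* Let $\Pi=\{\lambda\cdot x=c\}\cong\mathbb A^{n-1}$ and $S=\{x\in\Pi:F(x)\in\ell\}$. The open subset
$$S\cap F^{-1}(U)=\{G(y):\ y\in\ell\cap U,\ \lambda\cdot G(y)=c\}$$
of $S$ has exactly $D$ points, because $N_0\ne0$ on $U$ turns $\lambda\cdot G(y)=c$ into $f(t)=0$, and $G$ is injective on $U$. So these are $D$ isolated points of $S$. The line $\ell$ is given by $n-1$ affine-linear equations. Applied to $F(x)=Ax+H(x)$ they are affine-linear in $(x,H(x))$, so $S$ is a linear section of the graph of $H|_\Pi$. Lemma C and Theorem B with $p=n-1$, $q=n$, $e=d$ give $D\le d^{r'}$ with $r'=\dim\overline{H(\Pi)}\le\min(r,n-1)$, exactly as in Section 3. $\blacksquare$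

**Remark 7.** For $p\ge1$, (10) contains the finer bound $\deg\overline\Gamma\le1+(e-1)\sum_{j<r}\delta_j$, where the intersection numbers $\delta_j=(\mathcal A^{p-j}\mathcal B^j)\le e^j$ depend on $H$. Used in Section 3 for $H'=H|_\Pi$ with $r'=\dim\overline{H(\Pi)}$, it gives
$$\deg F^{-1}\le1+(d-1)\sum_{j<r'}\delta_j(H|_\Pi).$$
For $n=1$ the sum is empty and the inequality reads $\deg F^{-1}\le1$, which holds by Section 1.
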